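# Lifting a cyclic extension of power series rings over a prescribed lift of a quotient

## 1. Cyclic lifts that contain a given lift

Let $k$ be an algebraically closed field of characteristic $p>0$.

**Theorem A.** Let $G$ be a finite cyclic group, $N\subseteq G$ a subgroup and $H=G/N$. Let $k[[z]]/k[[x]]$ be a $G$-Galois extension and $k[[s]]=k[[z]]^N$, so that $k[[s]]/k[[x]]$ is its $H$-subextension. Let $R$ be a complete discrete valuation ring of characteristic zero with residue field $k$, and let $R[[S]]/R[[X]]$ be a lift of $k[[s]]/k[[x]]$. Then there are a finite extension $R'$ of $R$ and a $G$-Galois extension $R'[[Z]]/R'[[X]]$ that lifts $k[[z]]/k[[x]]$ and contains $R'[[S]]/R'[[X]]$ as its $H$-subextension.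

The words in this statement mean the following. That $k[[z]]/k[[x]]$ is *$G$-Galois* means that $G$ acts faithfully on $k[[z]]$ by $k$-algebra automorphisms with ring of invariants $k[[x]]$. A *lift* to $R$ is a $G$-Galois extension $R[[Z]]/R[[X]]$ ($G$ acts faithfully by $R$-algebra automorphisms, with invariants $R[[X]]$) whose reduction modulo the maximal ideal of $R$ is $k[[z]]/k[[x]]$ together with its $G$-action. We write $R'[[S]]=R[[S]]\otimes_RR'$ with the induced $H$-action. *Contains as its $H$-subextension* means: there is an identification $R'[[Z]]^N=R'[[S]]$ of $R'[[X]]$-algebras that is compatible with the $H$-actions and reduces to the identification $k[[z]]^N=k[[s]]$ over $k[[x]]$.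

In plain words: a cyclic group acts on a formal disc in characteristic $p$. Somebody has already lifted the quotient action to characteristic zero, and we may not touch that choice. Can the rest of the action be lifted on top of it? Theorem A says yes, after a finite extension of $R$. For $H=1$ there is nothing to respect, and the theorem says that every cyclic extension lifts. The question is taken from Huy Dang, "The Hurwitz tree obstruction for the refined local lifting problem", arXiv:2405.01845 (2024).

There are two complements. For a cyclic extension of $k((x))$ of degree $p^n$, let $u_i$ be the largest upper ramification jump of the subextension of degree $p^i$; this is the Swan conductor $\mathrm{sw}$ of its defining character. For instance $y^p-y=x^{-u}$ with $p\nmid u$ has $u_1=u$.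

**Theorem B.** Let $G=\mathbb Z/p^n$, $H=\mathbb Z/p^{n-1}$, $n\ge 2$, $1\le j\le p-1$. The lift in Theorem A can be chosen such that it has exactly $D=u_n-u_{n-1}$ branch points (in the open disc over $\overline K$, $K=\mathrm{Frac}\,R$) that are not branch points of the given lift, and such that its Kummer class has order $\equiv jp^{n-1}\pmod{p^n}$ at each of them. Every lift dominating the given one (containing it as $H$-subextension) has exactly $D$ new branch points. Hence for $p\ge3$ there are at least $p-1$ pairwise non-isomorphic dominating lifts.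

**Proposition C.** The analogue of Theorem A fails for $G=(\mathbb Z/p)^2$, $H=\mathbb Z/p$ ($p$ odd), and for $G=(\mathbb Z/2)^3$, $H=\mathbb Z/2$ ($p=2$).

The proof uses a classical inequality of Schmid, which we prove in Section 10.

**Lemma S.** For a cyclic extension of $k((x))$ of degree $p^n$, $n\ge2$, one has $u_n\ge p\,u_{n-1}$.

The strategy is to look for the lift as a Kummer extension. Two things must be right. At the "boundary" of the disc the extension must reduce to the given one. Inside the disc it must have as few branch points as possible, because a discriminant count shows that too many branch points prevent the ring upstairs from being a power series ring. Sections 2–4 make both conditions precise.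

## 2. The open disc and its boundary field

Let $K=\mathrm{Frac}\,R$, let $v$ be the valuation on $\overline K$ with $v(p)=1$, and let $\pi$ be a uniformizer of $R$. *Enlarging $R$* means replacing $R$ by a finite extension, which is again a complete discrete valuation ring with residue field $k$, and base-changing everything; a lift stays a lift. We always enlarge $R$ so that it contains the roots of unity that we need, and so that the finitely many points of open discs under consideration (zeros, poles, branch points) are $K$-rational. A point of the open disc is an $a$ with $v(a)>0$, the point $X=a$.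

Put $A=R[[X]]$, $M=\mathrm{Frac}\,A$, $T=X^{-1}$; we also write $T=x^{-1}$ in $k((x))$. Bars denote reductions.

**Weierstrass preparation.** Every $0\ne f\in R[[X]]$ equals $\pi^a\cdot$unit$\cdot$(distinguished polynomial). Its number of zeros in the open disc, with multiplicity, is $\mathrm{ord}_x$ of the reduction of $\pi^{-a}f$.

**Definition (boundary field).** $\mathcal O_X$ is the completion of $A_{(\pi)}$ and $\mathcal K_X=\mathrm{Frac}\,\mathcal O_X$.

This is a complete discretely valued field with uniformizer $\pi$ and residue field $k((x))$, and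
$$\mathcal O_X=\Big\{\sum_{i\in\mathbb Z}a_iX^i:\ a_i\in R,\ a_i\to0\text{ as }i\to-\infty\Big\}=R[[X]]\oplus TR\langle T\rangle,$$
where $R\langle T\rangle$ is the ring of power series in $T$ with coefficients tending to $0$. For example, $T\in\mathcal O_X$, and for $v(a)>0$ the element $X-a$ is a unit of $\mathcal O_X$ with reduction $x$: its inverse is $\sum_{i\ge0}a^iT^{i+1}$. So a point of the disc is invisible modulo $\pi$ at the boundary. Define $\mathcal O_S,\mathcal K_S$ in the same way for $R[[S]]$.

**Lemma 1.** Let $R[[Z]]/R[[X]]$ lift the $G$-extension $k[[z]]/k[[x]]$ ($G$ any finite group) and let $N\lhd G$. Then $R[[Z]]^N=R[[Z']]$ for some $Z'$, and this is a lift of $k[[z]]^N/k[[x]]$. Moreover $R[[Z]]$ is free of rank $|N|$ over $R[[Z]]^N$.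

*Proof.* We may assume that $Z$ reduces to $z$. Let $Z'=\prod_{\nu\in N}\nu(Z)$. Its reduction $z'=\prod_\nu\nu(z)$ is the norm of $z$. Since $k$ is algebraically closed, $k((z))/k((z))^N$ is totally ramified of degree $|N|$, so $z'$ is a uniformizer of $k[[z]]^N$ and a unit times $z^{|N|}$. The map from power series in $Z'$ to $R[[Z]]$ is injective: a nonzero relation, divided by a power of $\pi$, would reduce to a nonzero relation for $z'$. We have $R[[Z]]/(\pi,Z')=k[[z]]/(z^{|N|})$, so by completeness $1,Z,\dots,Z^{|N|-1}$ generate $R[[Z]]$ as a module over $R[[Z']]$. Hence $[\mathrm{Frac}\,R[[Z]]:\mathrm{Frac}\,R[[Z']]]\le|N|$. But $R[[Z']]\subseteq R[[Z]]^N$ and $[\mathrm{Frac}\,R[[Z]]:(\mathrm{Frac}\,R[[Z]])^N]=|N|$. So $\mathrm{Frac}\,R[[Z']]=(\mathrm{Frac}\,R[[Z]])^N$, and the $|N|$ generators form a basis. As $R[[Z']]$ is normal and $R[[Z]]^N$ is integral over it with the same fraction field, the two are equal. The reduction is $k[[z']]=k[[z]]^N$. $\square$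

Taking $N=G$ we see that $R[[Z]]$ is finite free over $R[[X]]$ of rank $|G|$; being normal, it is the integral closure of $R[[X]]$ in its fraction field. Further, $R[[Z]]\otimes_A\mathcal O_X$ is finite free over $\mathcal O_X$ and its reduction modulo $\pi$ is $k[[z]]\otimes_{k[[x]]}k((x))=k((z))$, a field, separable of degree $|G|$ over $k((x))$. Hence it is the valuation ring of the unramified extension of $\mathcal K_X$ that lifts $k((z))/k((x))$, and it is $\mathcal O_Z$. So **at the boundary a lift is determined by its reduction**. All freedom lies inside the disc.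

## 3. Discriminants and the number of branch points

Let $L/M$ be finite Galois with group $\Gamma$, and let $B$ be the integral closure of $A$ in $L$. It is a finite $A$-module, since $A$ is normal and $L/M$ is separable. It is local, being a domain finite over a complete local ring. It is normal of dimension $2$, hence of depth $2$, and $A$ is regular of dimension $2$, so by Auslander–Buchsbaum $B$ is free, of rank $|\Gamma|$. Let $\Delta\in A$ be its discriminant.

At a rational point $Q$, $X=a$, of the open disc, the localization of $A$ at $(X-a)$ is a discrete valuation ring with residue field of characteristic $0$. So ramification is tame there, and $\Delta$ vanishes at $Q$ to order $|\Gamma|-|\Gamma|/e_Q$, where $e_Q$ is the ramification index. Also $B\otimes_A\mathcal O_X$ is the integral closure of $\mathcal O_X$ in $L\otimes_M\mathcal K_X$: $B_{(\pi)}$ is finite over the discrete valuation ring $A_{(\pi)}$, and $B\otimes_A\mathcal O_X$ is the product of the completions of the localizations of $B_{(\pi)}$ at its maximal ideals.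

**Lemma 2.** Suppose $L\otimes_M\mathcal K_X$ is a field, unramified over $\mathcal K_X$, with residue field $\kappa$ separable of degree $|\Gamma|$ over $k((x))$. Let $\mathfrak d$ be the discriminant exponent of $\kappa/k((x))$, and let the branch points be rational. Then
$$\sum_Q\Big(|\Gamma|-\frac{|\Gamma|}{e_Q}\Big)\ \ge\ \mathfrak d,\tag{1}$$
with equality if and only if $B\cong R[[Z]]$ as $R$-algebras. In that case $B/\pi B$ is the valuation ring of $\kappa$. For a lift $B=R[[Z]]$ of $k[[z]]/k[[x]]$ the hypothesis and equality hold.

(The hypothesis survives enlarging $R$: an unramified extension with residue field $\kappa$ keeps this residue field.)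

*Proof.* $B\otimes\mathcal O_X$ is étale over $\mathcal O_X$, so $\pi\nmid\Delta$. The ring $B/\pi B$ is free over $k[[x]]$, hence embeds in $B/\pi B\otimes k((x))=\kappa$, as an order contained in the valuation ring $\mathcal O_\kappa$. Comparing discriminants of the two lattices,
$$\mathrm{ord}_x\bar\Delta=\mathfrak d+2\,\mathrm{length}\big(\mathcal O_\kappa/(B/\pi B)\big).$$
By Weierstrass preparation $\mathrm{ord}_x\bar\Delta$ is the number of zeros of $\Delta$, which is the left side of (1). This proves the inequality, with equality if and only if $B/\pi B=\mathcal O_\kappa$.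

If equality holds, then $B/\pi B=\mathcal O_\kappa=k[[z']]$ for some $z'$. Let $Z\in B$ lift $z'$. The map $R[[Z]]\to B$ is onto modulo $\pi$, hence onto, and it is injective because both rings are domains of dimension $2$. Conversely, if $B\cong R[[Z]]$, then $B/\pi B\cong k[[Z]]$ is normal, so it equals $\mathcal O_\kappa$. The last claim was shown after Lemma 1. $\square$

**Corollary 3.** Let $\Gamma=\mathbb Z/p^n$, let $L/M$ be as in Lemma 2, let $\chi_i$ be the character of the subextension of degree $p^i$, let $N_i$ be its number of branch points, and let $u_i$ be the Swan conductors of the levels of $\kappa/k((x))$.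

(a) If $B$ is a lift of a $\mathbb Z/p^n$-extension, then $N_i=u_i+1$ for all $i\le n$.

(b) If the level of degree $p^{n-1}$ is a lift, then $N_n\ge u_n+1$, with equality if and only if $B\cong R[[Z]]$.

*Proof.* A point with inertia group of order $p^c$ is a branch point of $\chi_i$ if and only if the inertia group is not contained in the kernel of $\mathbb Z/p^n\to\mathbb Z/p^i$, which has order $p^{n-i}$; so exactly for $i=n-c+1,\dots,n$. Since $p^n-p^{n-c}=\sum_{i=n-c+1}^n(p^i-p^{i-1})$, the left side of (1) is $\sum_{i\le n}(p^i-p^{i-1})N_i$. By the conductor–discriminant formula, $\mathfrak d=\sum_{i\le n}(p^i-p^{i-1})(u_i+1)$: there are $p^i-p^{i-1}$ characters of order $p^i$, each of conductor exponent $u_i+1$. So (1) reads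
$$\sum_{i\le n}(p^i-p^{i-1})N_i\ \ge\ \sum_{i\le n}(p^i-p^{i-1})(u_i+1).\tag{2}$$
In (a), all levels are lifts by Lemma 1, so (2) is an equality for each level, and induction on $i$ gives $N_i=u_i+1$. In (b), the terms with $i<n$ agree by (a), so (2) is $N_n\ge u_n+1$. $\square$

## 4. Kummer generators at the boundary

Let $\zeta_p\in R$ and $\lambda=\zeta_p-1$. Then $v(\lambda)=\frac1{p-1}$, and from $p=\prod_{i=1}^{p-1}(1-\zeta_p^i)$ and $(p-1)!\equiv-1$ one gets $p\lambda^{1-p}\equiv-1$ modulo the maximal ideal. For example $\lambda=-2$, $\lambda^2=4$ when $p=2$. Write $\mathcal O$ for $\mathcal O_X$ or $\mathcal O_S$. For $f$ in the residue field let $\mathrm{AS}(f)$ be the Artin–Schreier character of $w^p-w=f$. If $f$ is a nonzero polynomial in $T$ whose exponents are all positive and prime to $p$, then $\mathrm{sw}(\mathrm{AS}(f))=\deg f$.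

**Lemma 4.** (o) For $b\in\mathcal O$ the $\mu_p$-Kummer character of $1+\lambda^pb$ is unramified with reduction $\mathrm{AS}(\bar b)$.

(i) $1+\lambda^p\pi\mathcal O\subset(\mathcal O^*)^p$.

(ii) If $V^{1/p}$ generates the unramified extension lifting a $\mathbb Z/p$-extension of the residue field, then $V=\eta^p(1+\lambda^pb)$ with $b\in\mathcal O$ and $\eta$ in the fraction field of $\mathcal O$.

*Proof.* Write $1+\lambda w$ for a $p$-th root of $1+\lambda^pb$. Then $w$ is a root of
$$\lambda^{-p}\big((1+\lambda w)^p-1\big)-b=w^p+\sum_{i=1}^{p-1}\tbinom pi\lambda^{i-p}w^i-b.$$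
For $2\le i\le p-1$ the coefficient has valuation $1-\frac{p-i}{p-1}=\frac{i-1}{p-1}>0$, and for $i=1$ it is $p\lambda^{1-p}\equiv-1$. So the polynomial is integral and reduces to the separable polynomial $w^p-w-\bar b$. Multiplication of $1+\lambda w$ by $\zeta_p$ is $w\mapsto\zeta_pw+1$, which reduces to $w\mapsto w+1$. This proves (o). If $\bar b=0$, then $w^p-w$ has the simple root $0$, which lifts by Hensel; this is (i). For (ii), let $\bar b$ be an Artin–Schreier generator of the reduced character and $b$ a lift. The Kummer characters of $V$ and $1+\lambda^pb$ are unramified with the same reduction, hence equal, so $V/(1+\lambda^pb)$ is a $p$-th power. $\square$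

The number to remember is $v(\lambda^p)=\frac p{p-1}$: an error factor $1+\epsilon$ with $v(\epsilon)>\frac p{p-1}$ does not change a $p$-Kummer character at the boundary, and one with $v(\epsilon)=\frac p{p-1}$ changes it by an Artin–Schreier character.

The last preliminary says that the identifications demanded in Theorem A come for free.

**Lemma 5.** Let $G$ be abelian, let $L/M$ be $G$-Galois with $L^N\cong\mathrm{Frac}\,R[[S]]$ $H$-equivariantly over $M$, and let the integral closure $B$ of $A$ in $L$ be $R[[Z]]$. Suppose $L\otimes_M\mathcal K_X$ is an unramified field extension of $\mathcal K_X$ with residue extension isomorphic to $k((z))$ as a $G$-extension of $k((x))$. Then $R[[Z]]/R[[X]]$ is a lift of $k[[z]]/k[[x]]$ containing $R[[S]]/R[[X]]$ as $H$-subextension.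

*Proof.* $B^G=A$ because $A$ is normal, and $B^N$ is the integral closure $R[[S]]$ of $A$ in $L^N$. By Lemma 2, $B/\pi B$ is the valuation ring of the residue field, so there is a $G$-isomorphism $B/\pi B\cong k[[z]]$ over $k[[x]]$. Since $\pi B\cap B^N=\pi B^N$, it induces an injection $k[[s]]=R[[S]]/\pi\hookrightarrow k[[z]]^N=k[[s]]$ over $k[[x]]$. This extends to an automorphism of $k((s))/k((x))$, that is, an element of $H$. Compose the isomorphism with a suitable element of $G$ acting on $k[[z]]$; this is still $G$-equivariant because $G$ is abelian, and now the induced map on $k[[s]]$ is the identity. $\square$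

## 5. Degree $p$, two towers of degree $4$, and a non-cyclic failure

**Proposition 6.** Theorem A holds for $G=\mathbb Z/p$, $H=1$.

*Proof.* The given lift is $R[[X]]$ itself. The extension is $y^p-y=\bar b$ with $\bar b\in Tk[T]$ of degree $u=u_1$ prime to $p$. Let $b\in TR[T]$ be a lift of degree $u$ and $F=1+\lambda^pb$. By Lemma 4, $M(F^{1/p})$ is unramified at the boundary with the right reduction. Its branch points are among $X=0$ and the at most $u$ zeros of $F$, so $N_1\le u+1$. By (2), $N_1\ge u+1$. So equality holds in Lemma 2, and $B=R[[Z]]$. Conclude by Lemma 5. $\square$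

The minimality is essential. Take $p=2$. The class $F=1+4T$ has branch points $0,-4$ and lifts $w^2-w=T$, with $u_1+1=2$. The class $(1+4T)(1+8T)(1+16T)$ gives the same extension at the boundary, by Lemma 4(i). But it has the four branch points $0,-4,-8,-16$, so its integral closure is not a power series ring.

**A $\mathbb Z/4$-tower by hand.** Let $p=2$ and $i=\sqrt{-1}\in R$. Take the given $\mathbb Z/2$-lift $y^2=F=1+4T$ and write $y=1-2w$, so that $w^2-w=T$. We want a $\mathbb Z/4$-lift of the extension generated by
$$w^2-w=T,\qquad v^2-v=wT.$$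
Here $s$ has $\mathrm{ord}_s(T)=-2$, $\mathrm{ord}_s(w)=-1$, so $wT$ has pole order $3$ in $s$. The lower jumps are $1,3$ and the upper jumps are $u_1=1$, $u_2=1+\frac{3-1}2=2$. So one new branch point is needed: $D=1$.

The thoughtless choice $V^2=y$, that is $V^4=F$, is cyclic of degree $4$ and has no new branch point. But $y=1-2w$; with $\rho^2=-2$ and $V=1+\rho w'$ the equation reduces to $w'^2=\bar w$, which is inseparable. So we need $V^2=y\Phi$ with a correcting factor $\Phi=1+\gamma T$. Using $T=w^2-w$,
$$(1-2w)(1+\gamma T)=1-(2+\gamma)w+\gamma w^2+2\gamma(w^2-w^3).$$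
Ask that the first three terms be $(1+\alpha w)^2$: $\alpha^2=\gamma$ and $2\alpha=-2-\gamma$, so $\alpha^2+2\alpha+2=0$. Take $\alpha=-1+i$, $\gamma=-2i$. Since $w^2-w^3=-wT$, we get
$$y\Phi=(1+\alpha w)^2+4i\,wT=(1+\alpha w)^2(1+4b),\qquad \bar b=\bar wT .$$
By Lemma 4 the extension $V^4=F\Phi^2=(1+4T)(1-2iT)^2$ is unramified at the boundary with residue extension generated by $w,v$ as above. Its branch points are $0,-4,2i$, so $N_2=3=u_2+1$. By Corollary 3(b) it is a lift. At the new point the class has order $2=jp^{n-1}$ with $j=1$.

**A second tower, where a $p$-th power has to help.** Keep $p=2$, $F,y,\gamma$, let $c\in R^*$, and twist: the extension $w^2-w=T$, $v^2-v=wT+\bar cT^3$. We add to a character with Swan conductor $2$ one with Swan conductor $3$, so now $u_1=1$, $u_2=3$, $D=2$. At the boundary the correcting factor $g=(1+\gamma T)(1+4cT^3)$ is exactly right, by the computation above and Lemma 4. But $g$ has four distinct zeros in the disc, the one with $v(T)=-1$ and the three with $v(T)=-\frac23$. So there are four new branch points where two are allowed. Squares do not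 matter at the boundary, so multiply $g=1+\gamma T+4cT^3+4c\gamma T^4$ by $h^2$, $h=1+h_1T$:
$$gh^2=1+(\gamma+2h_1)T+(h_1^2+2\gamma h_1)T^2+(\gamma h_1^2+4c)T^3+(4c\gamma+8ch_1)T^4+(4ch_1^2+8c\gamma h_1)T^5+4c\gamma h_1^2T^6 .$$
Choose $h_1$ with $\gamma h_1^2=-4c$, so $v(h_1)=\frac12$. Then the $T^3$-term vanishes, and the terms in $T^4,T^5,T^6$ have valuation $\ge3>2=v(\lambda^p)$. So $\Phi=1+(\gamma+2h_1)T+(h_1^2+2\gamma h_1)T^2$ differs from $gh^2$ by a square in $\mathcal O_X$, by Lemma 4(i). The class $F\Phi^2$ has the right boundary behavior and at most $2+2=4=u_2+1$ branch points, so it is a lift by Corollary 3(b).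

The coefficient of $T^3$ was killed by an equation. The higher ones were small by luck. In general we shall have to explain this luck.

**Proof of Proposition C.** The counting of Section 3 already shows that cyclicity cannot be dropped. Let $G=(\mathbb Z/p)^r$, with $r=2$ for $p$ odd and $r=3$ for $p=2$. Let $c_1,\dots,c_r\in k$ be $\mathbb F_p$-linearly independent, and consider the extension of $k((x))$ generated by $y_i^p-y_i=c_i/x$. Every $\mathbb Z/p$-quotient is Artin–Schreier with right side $c/x$, where $c\ne0$ is an $\mathbb F_p$-combination of the $c_i$. So it has Swan conductor $1$, and the group is $G$. The quotient $H=\mathbb Z/p$ lifts over some $R$ by Proposition 6. Suppose $G$ lifted over some $R'$. By Lemma 1 and Corollary 3(a) each of the $\frac{p^r-1}{p-1}$ quotients of order $p$ has exactly $2$ branch points. Inertia groups in characteristic $0$ are cyclic, hence of order $p$ here. A branch point of the $G$-cover is a branch point of exactly those order-$p$ quotients whose kernel does not contain the inertia group, and there are $\frac{p^r-1}{p-1}-\frac{p^{r-1}-1}{p-1}=p^{r-1}$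 of these. Hence
$$p^{r-1}\cdot\#\{\text{branch points}\}=2\,\frac{p^r-1}{p-1}.$$
For $p$ odd, $r=2$, this says $p\mid2(p+1)$; for $p=2$, $r=3$, it says $4\mid14$. Both are false. So $G$ has no lift, while the $H$-subextension has one. $\square$

## 6. A normal form for the boundary condition, and why truncation is not enough

We now treat one step in the $p$-part.

**Proposition 7.** Let $G=\mathbb Z/p^n$, $H=\mathbb Z/p^{n-1}$, $n\ge1$. Then Theorem A holds for $(G,H)$; for $n\ge2$ Theorem B holds.

The case $n=1$ is Proposition 6. Let $n\ge2$ from here to the end of Section 8, and fix $1\le j\le p-1$; for Theorem A alone one may take $j=1$. Put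
$$q=p^{n-1},\quad m=u_{n-1}\ge1,\quad U=u_n,\quad D=U-m .$$
By Lemma S, $U\ge pm$. By Corollary 3(a) the given lift has exactly $m+1$ branch points; call them *old points*. After enlarging $R$ and replacing $X$ by $X-a$ with $v(a)>0$, we may assume that $X=0$ is old. Let $\zeta=\zeta_{p^n}\in R$, $\zeta_q=\zeta^p$, $\zeta_p=\zeta^q$, $\lambda=\zeta_p-1$. Let $\chi_{n-1}:\mathrm{Gal}_M\to\mathbb Z/q$ be the character of the given lift, $\bar\chi_n$ the character of $k((z))/k((x))$, and $\psi:\mathrm{Gal}_{\mathcal K_X}\to\mathbb Z/p^n$ the unramified character that lifts $\bar\chi_n$. Then $\psi\bmod q=\chi_{n-1}|_{\mathcal K_X}$: both are unramified with reduction $\bar\chi_n\bmod q$. Write $\bar\chi_{n-1}=\bar\chi_n\bmod q$.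

What we are looking for is a character $\chi_n$ of $\mathrm{Gal}_M$ with $\chi_n\bmod q=\chi_{n-1}$, with $\chi_n|_{\mathcal K_X}=\psi$, and with only $D$ new branch points. The following four steps write $\psi$ in terms of a polynomial.

**Step 1: a Kummer generator of the given lift that reduces to $1$.** The purpose is to remove irrelevant leading terms. Write $\chi_{n-1}$ as the Kummer character of $F\in M^*$: $y^q=F$, $y\in\mathrm{Frac}\,R[[S]]$, $\sigma y=\zeta_q^{\chi_{n-1}(\sigma)}y$. After enlarging $R$, $F$ is constant $\cdot$ unit of $R[[X]]$ $\cdot\prod(X-a)^{f_a}$. Drop the constant, which is a $q$-th power after enlarging $R$, and the factors with $q\mid f_a$. A point with $q\nmid f_a$ is a branch point, so now the divisor of $F$ is supported on old points. Then $F$ is a unit of $\mathcal O_X$ and $y$ a unit of $\mathcal O_S$. From $\bar y^q=\bar F$ we see that $\bar y\in k((s))$ is both separable and purely inseparable over $k((x))$, so $\bar y\in k((x))^*$. Divide $y$ by an element $X^c\hat u$ ($c\in\mathbb Z$, $\hat u\in R[[X]]^*$) that lifts $\bar y$, and $F$ by its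 $q$-th power. Now $\bar y=\bar F=1$, and the divisor of $F$ is still supported on old points because $0$ is old.

**Step 2: a Kummer generator of $\psi$.** The purpose is to compare $\psi$ with $y$. Let $\sigma W=\zeta^{\psi(\sigma)}W$, $W^{p^n}\in\mathcal K_X$. Then $\sigma(W^p)=\zeta_q^{\psi(\sigma)}W^p$, so $g_0:=W^p/y\in\mathcal K_X^*$. As $\psi$ is unramified, we may scale $W$ by a power of $\pi$ so that $W$ and $g_0$ are units. Then $\bar W^p=\bar g_0\in k((x))$, and $\bar W\in k((x))$ as in Step 1. Dividing $W$ by a lift of $\bar W$ in $\mathcal O_X^*$ we get $\bar g_0=1$. Choose $j'\ge1$ and $l$ with $jj'=1+pl$. Replacing $W$ by $Wg_0^l$ we get $W^p=yg_0^{1+pl}=yg_1^{\,j}$ with $g_1=g_0^{j'}\in1+\pi\mathcal O_X$.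

**Step 3: splitting off the part that is a unit inside the disc.** The purpose is to leave only negative powers of $X$. We claim $g_1=u'g_2$ with $u'\in1+\pi R[[X]]$ and $g_2\in1+\pi TR\langle T\rangle$. Suppose $g_1=a_rb_r(1+\pi^rc_r)$ with $a_r\in1+\pi R[[X]]$, $b_r\in1+\pi TR\langle T\rangle$, $c_r\in\mathcal O_X$; for $r=1$ take $a_1=b_1=1$. Write $c_r=c'+c''$ with $c'\in R[[X]]$, $c''\in TR\langle T\rangle$. Then $1+\pi^rc_r\equiv(1+\pi^rc')(1+\pi^rc'')\bmod\pi^{2r}$, so we may take $a_{r+1}=a_r(1+\pi^rc')$ and $b_{r+1}=b_r(1+\pi^rc'')$. The sequences converge $\pi$-adically. Now replace $F$ by $F(u')^{jq}$ and $y$ by $y(u')^j$. This changes neither $\chi_{n-1}$, nor the divisor of $F$, nor $\bar y=\bar F=1$, and we have $W^p=yg_2^{\,j}$.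

**Step 4: from a series to a polynomial.** The purpose is to have finitely many coefficients. Choose $g\in1+\pi TR[T]$ with $g_2\equiv g\bmod\lambda^p\pi$. By Lemma 4(i), $g_2/g$ is a $p$-th power in $\mathcal K_X$, which we absorb in $W$. The result is
$$W^p=y\,g^{\,j},\qquad g\in1+\pi TR[T],\qquad\bar F=1.\tag{3}$$
Fix this $R=:R_0$ and this $\pi$, and let $M_0\ge\deg_Tg$.

**The first approach.** If $\Phi\in M^*$, then the $p^n$-Kummer character of $F\Phi^{jq}$ reduces modulo $q$ to $\chi_{n-1}$, and a generator $V$ satisfies $V^p=y\Phi^j$. With $\Phi=g$, (3) says that its restriction to the boundary is exactly $\psi$. But $\bar g=1$ forces all roots of $g$ to satisfy $|T|>1$, so all $\deg g$ of them lie in the open disc, while only $D$ new branch points are allowed; and $\deg g$ came out of an approximation and can be large. So one wants a polynomial $\Phi$ of degree $\le D$ in $T$. Truncating $g$ at degree $D$ changes it by an amount of which we know only that it is divisible by $\pi$, while Lemma 4 asks for valuation larger than $\frac p{p-1}$.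

We may also multiply $g$ by $h^p$ before truncating, as in the second tower of Section 5. If $\deg g>D$, then asking that $gh^p$ have degree $\le D$ exactly is hopeless, since $\deg(gh^p)=\deg g+p\deg h$. Asking that the coefficients in degrees $>D$ vanish selectively is possible: with $h=h_0+\dots+h_eT^e$ we have $e+1$ unknowns. The degrees $i\le pe$ divisible by $p$ use up $e-\lfloor D/p\rfloor$ equations, and the degrees $D<i\le U$ prime to $p$ use up nearly all of the rest. Then **no unknowns are left for the degrees $i>U$ prime to $p$**, and this is where the direct approach stops.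

The way out is not to control these coefficients at all, but to prove that they are small. If they were not, the Kummer extension $V^p=y\Phi^j$ would be inseparable at the boundary, through a function with a pole of high order. The next lemma shows that this costs more branch points than a polynomial of degree $D$ can provide.

## 7. Branch points forced by an inseparable boundary

**Lemma 8.** Let $\theta\in\mathrm{Frac}(R[[S]])^*$ with $\theta=\xi^p(1+\mu\varphi)$ in $\mathcal K_S$, where $\xi\in\mathcal K_S^*$, $\mu=\rho^p$, $\rho\in R$, $0<v(\rho)<\frac1{p-1}$, $\varphi\in\mathcal O_S$ and $d\bar\varphi\ne0$ in $\Omega_{k((s))/k}$. Let $b$ be the number of points of the open $S$-disc where $p\nmid\mathrm{ord}\,\theta$. Then $b\ge-\mathrm{ord}_s(d\bar\varphi)$.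

For example, let $\theta=1-aS^{-1}$ with $0<v(a)<\frac p{p-1}$, and let $\mu=\rho^p$ have valuation $v(a)$. Then $\bar\varphi=\bar cs^{-1}$ with $\bar c\neq 0$, so $-\mathrm{ord}_s(d\bar\varphi)=2$, and indeed $b=2$: the points $S=0$ and $S=a$.

*Proof.* **Step 1: the boundary extension.** We first compute the residue field. Enlarge $R$ so that it contains $\zeta_p$ and the zeros and poles of $\theta$ are rational. Let $L=\mathrm{Frac}(R[[S]])(\theta^{1/p})$ and $\mathcal W=\theta^{1/p}\xi^{-1}=1+\rho w$. Then
$$w^p+\sum_{i=1}^{p-1}\tbinom pi\rho^{i-p}w^i=\varphi .$$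
The coefficients have valuation $\ge1-(p-1)v(\rho)>0$, so the equation is integral and reduces to $w^p=\bar\varphi$, and $\bar\varphi\notin k((s))^p$ because $d\bar\varphi\ne0$. Hence $L\otimes\mathcal K_S$ is a field of degree $p$ over $\mathcal K_S$ with valuation ring $\mathcal O_S[w]$, uniformizer $\pi$ and residue field $\kappa=k((s))(\bar w)$, $\bar w^p=\bar\varphi$. As $k$ is perfect, $\kappa=k((t))$ with $t=s^{1/p}$.

**Step 2: the discriminant counts branch points.** The purpose is to express $b$ by a determinant over $k((s))$. Let $B$ be the integral closure of $R[[S]]$ in $L$. As in Section 3, it is free of rank $p$ and $B\otimes\mathcal O_S=\mathcal O_S[w]$. As $B/\pi B$ is free over $k[[s]]$, it embeds in $\kappa$; being integral over $k[[s]]$, it lies in $k[[t]]$. Let $(\beta_i)$ be a basis of $B$ and $(\beta_i)=\mathcal M\cdot(w^i)_{0\le i<p}$ with $\mathcal M\in GL_p(\mathcal O_S)$. Since $\mathcal W^p=1+\mu\varphi$, we have $\mathrm{disc}(\mathcal W^i)=\pm p^p(1+\mu\varphi)^{p-1}$. Since $\mathcal W=1+\rho w$, the passage from $(w^i)$ to $(\mathcal W^i)$ is triangular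 with diagonal entries $\rho^i$, so $\mathrm{disc}(\mathcal W^i)=\rho^{p(p-1)}\mathrm{disc}(w^i)$. Therefore
$$\mathrm{disc}(B)=c\,\det(\mathcal M)^2(1+\mu\varphi)^{p-1},\qquad c=\pm p^p\rho^{-p(p-1)}\in R\setminus\{0\}.$$
So $c^{-1}\mathrm{disc}(B)\in R[[S]][\frac1\pi]\cap\mathcal O_S=R[[S]]$ has reduction $\det(\bar{\mathcal M})^2\ne0$, and by Weierstrass preparation $\mathrm{disc}(B)$ has $2v_s(\det\bar{\mathcal M})$ zeros in the disc. At a point of the disc $\mathrm{disc}(B)$ has order $p-1$ if $p\nmid\mathrm{ord}\,\theta$ there, and $0$ otherwise. Hence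
$$(p-1)\,b=2\,v_s(\det\bar{\mathcal M}).\tag{4}$$

**Step 3: comparison with the basis $(t^i)$.** The purpose is to bound the determinant from below. Write $(\bar\beta_i)=\mathcal M_1(t^i)$ and $(\bar w^i)=\mathcal M_2(t^i)$, $0\le i<p$, so that $\mathcal M_1=\bar{\mathcal M}\mathcal M_2$. The entries of $\mathcal M_1$ lie in $k[[s]]$, because $\bar\beta_i\in k[[t]]=\bigoplus_{i<p}k[[s]]t^i$. So
$$v_s(\det\bar{\mathcal M})\ge-v_s(\det\mathcal M_2).\tag{5}$$

**Step 4: a Wronskian.** It remains to compute $v_s(\det\mathcal M_2)$. Let $\partial=d/dt$, which is $k((s))$-linear because $s=t^p$, and let $\mathrm{Wr}(f_0,\dots,f_{p-1})=\det(\partial^jf_i)$. Then $\mathrm{Wr}(\bar w^i)=\det(\mathcal M_2)\,\mathrm{Wr}(t^i)$ and $\mathrm{Wr}(1,t,\dots,t^{p-1})=\prod_{i<p}i!\in k^*$. If $\bar\varphi=\sum c_is^i$, then $\bar w=\sum c_i^{1/p}t^i$, so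
$$v_t(\partial\bar w)=\min\{i-1:\ p\nmid i,\ c_i\ne0\}=\mathrm{ord}_s(d\bar\varphi).$$
In particular $\partial\bar w\ne0$. Put $\partial_{\bar w}=(\partial\bar w)^{-1}\partial$, which sends $\bar w^i$ to $i\bar w^{i-1}$. Then $\partial^i=(\partial\bar w)^i\partial_{\bar w}^i+{}$(a combination of lower powers of $\partial_{\bar w}$), so row operations give
$$\mathrm{Wr}(1,\bar w,\dots,\bar w^{p-1})=(\partial\bar w)^{p(p-1)/2}\prod_{i<p}i! .$$
Hence $v_s(\det\mathcal M_2)=\frac1p\cdot\frac{p(p-1)}2\,v_t(\partial\bar w)=\frac{p-1}2\,\mathrm{ord}_s(d\bar\varphi)$. Combined with (4) and (5), $(p-1)b\ge-(p-1)\,\mathrm{ord}_s(d\bar\varphi)$. $\square$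

## 8. Solving $e$ equations in $e+1$ unknowns

We keep the notation of Section 6 and prove Proposition 7 for $n\ge2$. For a polynomial or series in $T$, $[\ ]_i$ denotes the coefficient of $T^i$.

**Step 1: the system.** The purpose is to find $h$. Put $c_0=\lfloor U/p\rfloor-m$, which is $\ge0$ because $U\ge pm$. Choose an integer $K_0$ with $K_0v(\pi)>\frac p{p-1}$, and $e$ with $pe\ge D+M_0K_0$ and $pe\ge U$. Then $pe\ge D$ and $e\ge c_0$. Let $h=\sum_{i\le e}h_iT^i$ with unknowns $h_0,\dots,h_e$, and impose the homogeneous equations
$$[gh^p]_i=0\ (D<i\le U,\ p\nmid i),\qquad[gh^p]_i=0\ (D<i\le pe,\ p\mid i),\qquad h_1=\dots=h_{c_0}=0.\tag{6}$$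
Their number is
$$\Big(U-\big\lfloor\tfrac Up\big\rfloor\Big)-\Big(D-\big\lfloor\tfrac Dp\big\rfloor\Big)+\Big(e-\big\lfloor\tfrac Dp\big\rfloor\Big)+\Big(\big\lfloor\tfrac Up\big\rfloor-m\Big)=U-D-m+e=e .$$
These are $e$ homogeneous equations of positive degree in $e+1$ unknowns, so they have a nonzero solution over the algebraically closed field $\overline K$. We take **any** nonzero solution. By homogeneity we may scale it so that $\min_iv(h_i)=0$. It is defined over a finite extension $R'$ of $R_0$; so $h\in R'[T]$ and $\bar h\ne0$. Let $d=\deg\bar h$. The equations $h_1=\dots=h_{c_0}=0$ will be used only in Step 6.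

Let $\Phi$ be the part of $gh^p$ of degree $\le D$ in $T$, and
$$E=\Phi-gh^p=\sum_iE_iT^i,\qquad a=\min_iv(E_i)\ \ (a=\infty\text{ if }E=0).$$
All coefficients are integral, $E_i=0$ for $i\le D$, and $E_i=-[gh^p]_i$ for $i>D$. By (6), $E_i=0$ whenever $i\le U$ and $p\nmid i$, and whenever $i\le pe$ and $p\mid i$.

**Step 2: where $E$ is largest.** The purpose is to show that only the uncontrolled degrees can be dangerous.

**Claim.** If $a\le\frac p{p-1}$, then $a>0$, and every $i$ with $v(E_i)=a$ satisfies $p\nmid i$ and $i>U$.

*Proof.* Modulo $\pi^{K_0}$, $g^{-1}=\sum_{r\ge0}(1-g)^r$ is a polynomial of degree $\le M_0(K_0-1)$, because $\pi\mid1-g$. So for $i>pe\ge D+M_0K_0$ we have $v([\Phi g^{-1}]_i)\ge K_0v(\pi)>\frac p{p-1}$. Also $\Phi g^{-1}=h^p+Eg^{-1}$, and $h^p$ has degree $\le pe$. So $v([Eg^{-1}]_i)>\frac p{p-1}\ge a$ for $i>pe$. Since $g^{-1}\equiv1\bmod\pi$, $v([Eg^{-1}]_i-E_i)\ge a+v(\pi)>a$. Hence $v(E_i)>a$ for all $i>pe$. So $v(E_i)=a$ forces $i\le pe$; then $p\nmid i$, since otherwise $E_i=0$; then $i>U$ for the same reason. For such $i$, $E_i=-[gh^p]_i$ reduces to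 $-[\bar h^p]_i=0$, because $\bar g=1$ and $p\nmid i$. So $a>0$. $\square$

**Step 3: the zeros of $\Phi$.** The purpose is to bound the number of new branch points. By the claim, $a>0$ in all cases, so $\bar\Phi=\bar h^p\ne0$ has degree $pd$. Enlarge $R'$ and factor the polynomial as $\Phi=c\prod(T-t_i)\prod(1-T/t_i')$ with $|t_i|\le1$, $|t_i'|>1$. By Gauss's lemma $c$ is a unit, and the reduction has degree equal to the number of the $t_i$. So exactly $pd$ roots satisfy $|T|\le1$, and at most $D-pd$ satisfy $|T|>1$. That is,
$$\Phi\text{ has at most }D-pd\text{ zeros (with multiplicity) in }0<|X|<1,\text{ and no pole there.}\tag{7}$$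

**Step 4: $a\ge\frac p{p-1}$.** This is the heart of the proof: Lemma 8 rules out an inseparable boundary. Suppose $a<\frac p{p-1}$. By the claim $a>0$. Enlarge $R'$ and let $\mu=\rho^p$, $\rho\in R'$, with $v(\mu)=a$; so $0<v(\rho)<\frac1{p-1}$. Let $\bar E\in k[T]$ be the reduction of $\mu^{-1}E$, and $i_0=\deg\bar E$. By the claim $\bar E\ne0$ has only monomials $T^i$ with $p\nmid i$ and $i>U$.

Put $\theta=y\Phi^{\,j}\in\mathrm{Frac}\,R'[[S]]$. Since $g,h$ are units of $\mathcal O_X$, we have $\Phi=gh^p(1+\mu\varphi_0)$ with $\varphi_0\in\mathcal O_X$, $\bar\varphi_0=\bar E/\bar h^p$. By (3), $(yg^j)^{1/p}=W$ generates the unramified extension of $\mathcal K_S$ lifting the $\mathbb Z/p$-extension $k((z))/k((s))$, so $yg^j=\eta^p(1+\lambda^pb_0)$ with $b_0\in\mathcal O_S$ by Lemma 4(ii). Since $v(\lambda^p)=\frac p{p-1}>a>0$,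
$$\theta=(\eta h^j)^p(1+\lambda^pb_0)(1+\mu\varphi_0)^j=(\eta h^j)^p(1+\mu\varphi),\qquad\varphi\in\mathcal O_S,\quad\bar\varphi=j\bar E/\bar h^p\in k((x)).$$
Here $d\bar\varphi=j\,d\bar E/\bar h^p\ne0$ as a differential in $x$. As $dT=-x^{-2}dx$ and $p\nmid i_0$, $\mathrm{ord}_x(d\bar\varphi)=-(i_0+1)+pd$. Let $\mathfrak d_{n-1}$ be the different exponent of $k((s))/k((x))$, equal to the discriminant exponent since this extension is totally ramified, of degree $q$. As $\mathrm{ord}_s(dx/ds)=\mathfrak d_{n-1}$, we get $d\bar\varphi\ne0$ in $\Omega_{k((s))/k}$ and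
$$-\mathrm{ord}_s(d\bar\varphi)=q(i_0+1-pd)-\mathfrak d_{n-1}.$$
By the equality in Lemma 2 for the given lift, $\mathfrak d_{n-1}=\sum_{Q\text{ old}}(q-q/e_Q)=q(m+1)-B_1$, where $B_1$ is the number of points of the $S$-disc above old points.

Since $y^q=F$, the divisor of $y$ is supported above old points, and the pole of $\Phi$ at $X=0$ lies over an old point. So a point where $p\nmid\mathrm{ord}\,\theta$ lies above an old point or above one of the zeros in (7). There are at most $B_1+q(D-pd)$ such points. Lemma 8 gives
$$q(i_0+1-pd)-\big(q(m+1)-B_1\big)\ \le\ B_1+q(D-pd),$$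
that is, $i_0+1\le(m+1)+D=U+1$. This contradicts $i_0>U$. Hence $a\ge\frac p{p-1}$.

**Step 5: the character $\chi_n$.** The purpose is to define the extension and read off its boundary. Let $M'=\mathrm{Frac}\,R'[[X]]$ and let $\chi_n$ be the $p^n$-Kummer character over $M'$ of $F\Phi^{\,jq}$. A generator is $V$ with $V^p=y\Phi^j$, so $\chi_n\bmod q=\chi_{n-1}$. As $n\ge2$ and $\chi_{n-1}$ is onto $\mathbb Z/q$, also after restriction to $\mathcal K_X$, both $\chi_n$ and $\chi_n|_{\mathcal K_X}$ are onto $\mathbb Z/p^n$. By Step 4, $E/(gh^p)\in\lambda^p\mathcal O_X$, so $\Phi^j=g^jh^{pj}(1+\lambda^p\varphi)$ with $\varphi\in\mathcal O_X$, and by (3)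
$$(V/W)^p=h^{pj}(1+\lambda^p\varphi),\qquad\bar\varphi=j\,\overline{\lambda^{-p}E}/\bar h^p .$$
So $\chi_n|_{\mathcal K_X}-\psi$ is $q$ times the $p$-Kummer character of $1+\lambda^p\varphi$ (recall $\zeta^q=\zeta_p$). By Lemma 4, $\chi_n|_{\mathcal K_X}$ is unramified with reduction
$$\bar\chi'=\bar\chi_n+p^{n-1}\mathrm{AS}(\bar\varphi).\tag{8}$$

**Step 6: $d=0$.** The purpose is to make $\bar h$ a constant. Branch points of $\chi_n$ are old points or zeros of $\Phi$ as in (7), so
$$N_n\le(m+1)+D-pd=U+1-pd.$$
By Corollary 3(b), applied to $\chi_n$, whose level of degree $q$ is the given lift, $\mathrm{sw}(\bar\chi')\le N_n-1\le U-pd$. On the other hand $\bar\chi'$ is onto $\mathbb Z/p^n$ and $\bar\chi'\bmod q=\bar\chi_{n-1}$, so $\mathrm{sw}(\bar\chi')\ge p\,u_{n-1}=pm$ by Lemma S. Thus $pd\le U-pm$, that is, $d\le c_0$. Since $h_1=\dots=h_{c_0}=0$, this forces $d=0$, so $\bar h\in k^*$.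

**Step 7: $a>\frac p{p-1}$.** The purpose is to show that the boundary character is exactly right. If $a=\frac p{p-1}$, then by the claim $\bar\varphi$ is a nonzero polynomial in $T$ all of whose monomials $T^i$ satisfy $p\nmid i$ and $i>U$. So $p^{n-1}\mathrm{AS}(\bar\varphi)$ has Swan conductor $\deg\bar\varphi>U=\mathrm{sw}(\bar\chi_n)$. The Swan conductor of a sum of two characters with different Swan conductors is the maximum, so $\mathrm{sw}(\bar\chi')>U$. This contradicts $\mathrm{sw}(\bar\chi')\le U-pd=U$. So $a>\frac p{p-1}$, $\bar\varphi=0$, $\bar\chi'=\bar\chi_n$, that is, $\chi_n|_{\mathcal K_X}=\psi$.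

**Step 8: the lift.** It remains to count. Now $U+1\le N_n\le(m+1)+D=U+1$ by Corollary 3(b) and (7). Equality holds, so, with $R'$ enlarged to make all branch points rational, Corollary 3(b) says that the integral closure of $R'[[X]]$ in the extension of $M'$ cut out by $\chi_n$ is $R'[[Z]]$. By Lemma 5 it is a lift of $k[[z]]/k[[x]]$ containing $R'[[S]]/R'[[X]]$ as $H$-subextension.

**Step 9: Theorem B.** Since $N_n=(m+1)+D$ and, by (7) with $d=0$, $\Phi$ has at most $D$ zeros with multiplicity in $0<|X|<1$, it has exactly $D$ distinct simple zeros there, and none of them is old. The class $F\Phi^{jq}$ has order $jq$ at each of them, as the divisor of $F$ is supported on old points. By Corollary 3(a) any dominating lift has $u_n+1$ branch points, and the $u_{n-1}+1$ branch points of the given lift are among them; so it has exactly $D$ new ones. Finally $D\ge(p-1)m>0$ by Lemma S, and different $j$ give characters with different orders $jp^{n-1}\bmod p^n$ at their new points. So, over a common $R'$, the corresponding $G$-extensions of $R'[[X]]$ are pairwise non-isomorphic. This proves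 Proposition 7 and Theorem B. $\square$

## 9. The prime-to-$p$ part

We prove Theorem A. Write $G=P\times C$ with $P$ a cyclic $p$-group and $C=\mathbb Z/c$, $p\nmid c$, and $H=P_1\times C_1$, $C_1=\mathbb Z/c_1$. By Lemma 1, $R[[S]]^{C_1}=R[[S_P]]$ and $R[[S]]^{P_1}=R[[S_C]]$ are lifts of the $P_1$- and $C_1$-subextensions; call them the $P_1$-lift and the $C_1$-lift.

**Step 1: the tame part of the given lift is branched at one point, and this point is totally ramified in the $P_1$-lift.** This is the constraint that the given data puts on us. Let $c_1>1$. For any lift of a $C_1$-extension, which is totally and tamely ramified, the equality in Lemma 2 reads $\sum_Q(c_1-c_1/e_Q)=c_1-1$. Two branch points would contribute at least $c_1$, and a single one with $e_Q<c_1$ contributes at most $c_1-2$. So there is exactly one branch point, and there $e_Q=c_1$. Let $a$ be that of $R[[S_C]]/R[[X]]$, rational after enlarging $R$. The same applies to $R[[S]]/R[[S_P]]$, a lift of the tame $C_1$-extension $k[[s]]/k[[s]]^{C_1}$: there is exactly one branch point in the $S_P$-disc. The inertia group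 in $P_1\times C_1$ of a point above $a$ maps onto $C_1$; being a subgroup of a product of groups of coprime orders, it contains $C_1$. So all points of the $S_P$-disc above $a$ are branch points of $R[[S]]/R[[S_P]]$. Hence exactly one point lies above $a$, also after enlarging $R$: $a$ is totally ramified in the $P_1$-lift.

**Step 2: the $P$-lift, with a totally ramified point at the right place.** Iterating Proposition 7 from $P_1$ up to $P$ we obtain, over some $R'$, a lift $R'[[Z_P]]/R'[[X]]$ of the $P$-subextension containing the given $P_1$-lift. If $P\ne1$, it has totally ramified points: by Corollary 3(a) its level of degree $p$ has $u_1+1\ge2$ branch points, and over such a point the inertia group maps onto the quotient of order $p$ of the cyclic $p$-group $P$, hence is $P$. We arrange a rational point $a$ that is totally ramified in the $P$-lift and equals the branch point of the $C_1$-lift if $c_1>1$.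

* If $P=1$, take $a$ as in Step 1, or $a=0$ if $c_1=1$.
* If $P\ne1$ and $c_1=1$, take any totally ramified point.
* If $c_1>1$ and $P_1\ne1$, take $a$ as in Step 1. It is totally ramified in the $P_1$-lift, so its inertia group in the cyclic $p$-group $P$ surjects onto $P_1\ne1$, hence is $P$.
* If $c_1>1$ and $P_1=1\ne P$, let $a$ be as in Step 1 and pull the $P$-lift back along an automorphism $X\mapsto X+\epsilon$ of $R'[[X]]$, with $\epsilon$ in the maximal ideal, such that $a$ becomes totally ramified. The automorphism reduces to the identity, so we still have a lift, and as $P_1=1$ there is no compatibility to preserve.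

**Step 3: extending the tame character.** Fix $\zeta_c\in R'$ and $\zeta_{c_1}=\zeta_c^{c/c_1}$. Units of $k[[x]]$ and of $R'[[X]]$ are $c$-th powers. So the $C$-subextension of $k((z))/k((x))$ has Kummer class $x^r$ with $\gcd(r,c)=1$. If $\omega^c=x^r$, then $(\omega^{c/c_1})^{c_1}=x^r$, so its $C_1$-quotient has class $x^r$ modulo $c_1$-th powers. If $c_1>1$, the $C_1$-lift is branched only at $a$, so, after enlarging $R'$, its Kummer class is $(X-a)^{r_1}$ modulo $c_1$-th powers. Since $X-a$ reduces to $x$ at the boundary, comparison of reductions gives $r_1\equiv r\bmod c_1$. Let $\chi_C$ be the $c$-Kummer character of $(X-a)^r$. It extends the character $\chi_{C_1}$ of the $C_1$-lift, and at the boundary it is unramified with reduction the given $C$-character.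

**Step 4: the compositum is a power series ring.** Let $\chi_P,\chi_{P_1}$ be the characters of the $P$-lift and the $P_1$-lift, and let $L$ be the $G$-extension of $\mathrm{Frac}\,R'[[X]]$ given by $(\chi_P,\chi_C)$. Let $\alpha$ be the unique, rational point of the $Z_P$-disc above $a$. Since $x$ is a unit times $z_P^{|P|}$, Weierstrass preparation in $R'[[Z_P]]$ gives $X-a=\text{unit}\cdot(Z_P-\alpha)^{|P|}$. The unit is a $c$-th power and $\gcd(r|P|,c)=1$, so $L=\mathrm{Frac}(R'[[Z_P]])\big((Z_P-\alpha)^{1/c}\big)$. The integral closure of $R'[[X]]$ in $L$ is therefore $R'[[Z]]$ with $Z^c=Z_P-\alpha$: this ring is finite over $R'[[Z_P]]$ and normal. $L$ is unramified at the boundary, with residue extension given by the characters of $k((z))/k((x))$. The subextension $L^N$ is given by $(\chi_{P_1},\chi_{C_1})$, so it is $\mathrm{Frac}\,R'[[S]]$ with its $H$-action. By Lemma 5, $R'[[Z]]/R'[[X]]$ is the required lift. This proves Theorem A, given Lemma S. $\square$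

## 10. Schmid's inequality

It remains to prove Lemma S. For a field $\mathcal E$ of characteristic $p$ let $W_r(\mathcal E)$ be the ring of Witt vectors of length $r$, with Frobenius $F$ and Verschiebung $V$, $p=VF=FV$, and Teichmüller elements $[t]=(t,0,\dots,0)$. Artin–Schreier–Witt theory identifies $\mathrm{Hom}(\mathrm{Gal}_{\mathcal E},\mathbb Z/p^r)$ with $W_r(\mathcal E)/(F-1)$; write $\{f\}_r$ for the character of $f$. For $p=2$, $r=2$, addition is $(a_0,a_1)+(b_0,b_1)=(a_0+b_0,\ a_1+b_1+a_0b_0)$, so $\{[T]\}_2$ is given by $w^2-w=T$, $v^2-v=wT$, the first tower of Section 5.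

Reduction modulo $p^{r-1}$ is truncation. $\{V^if\}_r$ is the composite of $\{f\}_{r-i}$ with $p^i:\mathbb Z/p^{r-i}\hookrightarrow\mathbb Z/p^r$, so it has the same Swan conductor as $\{f\}_{r-i}$. As $\mathrm{sw}(\chi)\le m$ means that $\chi$ is trivial on the upper ramification groups beyond $m$, we have $\mathrm{sw}(\chi+\chi')\le\max$, with equality if $\mathrm{sw}(\chi)\ne\mathrm{sw}(\chi')$.

**Step 1: $\tau_r=\{[T]\}_r$ over $k((x))$ has $\mathrm{sw}(\tau_r)=p^{r-1}$.** This is the one conductor that has to be computed; we do it by class field theory. Let $\tau_r^0$ be the character of $\mathbb F_p((x))$ defined by the same Witt vector. Modulo $p$ it is $y^p-y=T$, totally ramified with Swan conductor $1$. So inertia maps onto $\mathbb Z/p$, hence onto $\mathbb Z/p^r$, and $\tau_r^0$ is totally ramified. The Eisenstein polynomial of a uniformizer stays Eisenstein over $k((x))$, so the ramification filtrations agree and $\mathrm{sw}(\tau_r)=\mathrm{sw}(\tau_r^0)$. By local class field theory this is the least $m\ge0$ such that $\tau_r^0$, viewed on $\mathbb F_p((x))^*$, is trivial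 on $U^{(m+1)}=1+x^{m+1}\mathbb F_p[[x]]$.

*Lower bound.* We have $(U^{(s)})^p\subset U^{(ps)}$. So if $\tau_r^0$ is trivial on $U^{(m+1)}$, then $p\tau_r^0$ is trivial on $U^{(\lfloor m/p\rfloor+1)}$. Now $p\tau_r^0=\{VF[T]\}_r=\{V[T]\}_r$ has Swan conductor $\mathrm{sw}(\tau_{r-1}^0)$. Thus $\mathrm{sw}(\tau_r^0)\ge p\,\mathrm{sw}(\tau_{r-1}^0)$, and $\mathrm{sw}(\tau_r^0)\ge p^{r-1}$ by induction from $\mathrm{sw}(\tau^0_1)=1$.

*Upper bound.* Let $\epsilon\in U^{(p^{r-1}+1)}$; we must show $\tau_r^0(\epsilon)=0$. By continuity we may assume that $\epsilon$ is a polynomial in $x$, of degree $\le\delta$ say. Then $\Pi=T^{\delta}\epsilon\in\mathbb F_p[T]$ is monic of degree $\delta$, and the elementary symmetric functions $e_1,\dots,e_{p^{r-1}}$ of its roots $t_1,\dots,t_\delta\in\overline{\mathbb F}_p$ vanish; those $e_i$ with $i>\delta$ are zero by convention. The Witt vector $[T]$ defines a character of $\mathbb F_p(T)$, unramified at all finite places because $T$ is integral there. At a closed point with residue field $\mathbb F_{p^f}$ and $T$-value $t$, its value on Frobenius is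 $\sum_{i<f}[t^{p^i}]\in W_r(\mathbb F_p)=\mathbb Z/p^r$, since $Fy-y=[t]$ implies $F^fy-y=\sum_{i<f}F^i[t]$. The completion at the remaining place is $\mathbb F_p((x))$, with character $\tau_r^0$. Hence by global reciprocity for the principal idele $\Pi$,
$$\tau_r^0(\Pi)=\mp\sum_{i=1}^{\delta}[t_i],$$
the sign depending on the normalization of the reciprocity map. For $l\le r-1$ the $l$-th Witt component of $\sum_i[t_i]$ is a symmetric polynomial in the $t_i$ with integer coefficients, homogeneous of degree $p^l$. So it is a polynomial without constant term in $e_1,\dots,e_{p^l}$, hence $0$. So $\tau_r^0(\Pi)=0$. The same formula for the polynomial $T$ gives $\tau_r^0(T)=\mp[0]=0$. Hence $\tau_r^0(\epsilon)=\tau_r^0(\Pi)-\delta\,\tau_r^0(T)=0$.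

**Step 2: for $c\in k^*$ and $i\ge1$ prime to $p$, $\mathrm{sw}\{[cT^i]\}_r=ip^{r-1}$.** This gives the conductors of all building blocks. The character is the pull-back of $\tau_r$ along the totally tamely ramified extension $k((x'))\to k((x))$, $x'\mapsto c^{-1}x^i$, of degree $i$, and such an extension multiplies Swan conductors by $i$.

**Step 3: normal form.** The purpose is to write any character as a sum of building blocks. We claim that every character of $\mathrm{Gal}_{k((x))}$ with values in $\mathbb Z/p^n$ is $\{f\}_n$ with
$$f=\sum_{l<n}\ \sum_{i\in J_l}V^l[c_{li}T^i],$$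
where the $J_l$ are finite sets of positive integers prime to $p$ and $c_{li}\in k^*$. Suppose $f=f'+f''$ with $f'$ a sum of such terms and $f''\in V^lW_{n-l}(k((x)))$ with $l$-th component $\alpha$. As $k$ is algebraically closed, there are $\beta\in k((x))$ and a finite sum $\alpha'=\sum_{p\nmid i>0}c_iT^i$ with $\alpha-\alpha'=\beta^p-\beta$. On $V^lW_{n-l}$ the $l$-th component is additive, so $f''-(F-1)V^l[\beta]-\sum_iV^l[c_iT^i]$ has $l$-th component $0$ and lies in $V^{l+1}W_{n-l-1}(k((x)))$. Iterate, starting at $l=0$.

**Step 4: comparison of the two levels.** By Step 2, the summand with indices $(l,i)$ has Swan conductor $p^{n-1-l}i$. These numbers are pairwise distinct because $p\nmid i$. So for the character of the given extension $u_n=\max\{p^{n-1-l}i:\ l\le n-1,\ i\in J_l\}$. Truncating, $u_{n-1}=\max\{p^{n-2-l}i:\ l\le n-2,\ i\in J_l\}$. Each number in the second set, multiplied by $p$, occurs in the first. Hence $u_n\ge p\,u_{n-1}$. $\square$
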